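# A rational map with no algebraic point of maximal arithmetic degree

## 1. Squaring, skew squaring, and the first guess

Iterate $x\mapsto x^2$ on a rational number. The number of digits doubles at each step, unless we started at $0$ or $\pm1$. The map has degree $2$, and almost every rational point feels the full degree. So one guesses that this is the general picture: if a variety has plenty of rational points and a map on it has genuine degree growth, then plenty of points should have heights that grow at the maximal rate which the degree allows. We make the guess precise and test it, and then we shall see that it is wrong.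

Let $X$ be a projective variety over a number field $K$, let $N=\dim X$, and let $f:X\dashrightarrow X$ be a dominant rational map over $K$. Write $I_f$ for its indeterminacy locus, the set of points where $f$ is not regular.

**Orbits.** The forward orbit $O_f(x)=\{f^n(x):n\ge0\}$ of $x\in X(\overline K)$ is well defined if $f^n(x)\notin I_f$ for all $n\ge 0$. For a field $K\subset L\subset\overline K$, $X_f(L)$ is the set of $x\in X(L)$ with this property.

**First dynamical degree.** Fix an ample Cartier divisor $H$. For $n\ge1$ choose a projective variety $\Gamma_n$ with a birational morphism $p_1:\Gamma_n\to X$ and a morphism $p_2:\Gamma_n\to X$ such that $f^n=p_2\circ p_1^{-1}$. Put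
$$(f^n)^*H\cdot H^{N-1}:=p_2^*H\cdot(p_1^*H)^{N-1},\qquad \delta_f=\lim_{n\to\infty}\big((f^n)^*H\cdot H^{N-1}\big)^{1/n}.$$
The number does not depend on the choice of $\Gamma_n$; the limit exists and does not depend on $H$.

On $X=\mathbb P^r$ with $H$ a hyperplane, $(f^n)^*H\cdot H^{r-1}$ is the degree of coprime forms defining $f^n$. This degree need not be multiplicative. The map $\sigma(x:y:z)=(yz:xz:xy)$ has degree $2$, but $\sigma^2(x:y:z)=(xyz\cdot x:xyz\cdot y:xyz\cdot z)$ is the identity, so the degrees are $2,1,2,1,\dots$ and $\delta_\sigma=1$. Also $\sigma(0:1:1)=(1:0:0)\in I_\sigma$, so $(0:1:1)$ has no well-defined orbit.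

**Heights and arithmetic degree.** On $\mathbb P^r(\overline{\mathbb Q})$ let $h$ be the absolute logarithmic Weil height; for coprime integers $x_i$ it is $h(x_0:\dots:x_r)=\log\max|x_i|$. Let $h_H$ be a Weil height for $H$ and $h_H^+=\max\{h_H,1\}$. For $x\in X_f(\overline K)$ put
$$\alpha_f(x)=\lim_{n\to\infty} h_H^+(f^n(x))^{1/n}\ \text{ (if the limit exists)},\qquad \overline\alpha_f(x)=\limsup_{n\to\infty} h_H^+(f^n(x))^{1/n}.$$
These do not depend on the choices of $H$ and $h_H$. By Kawaguchi–Silverman and Matsuzawa, $\overline\alpha_f(x)\le\delta_f$ always. We use this bound only in the examples of this section.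

**Dense maximal points.** Let $\delta_f>1$. We say that $(X,f)$ has densely many $L$-rational points with maximal arithmetic degree if there is a subset $S\subset X_f(L)$ such that (1) $S$ is Zariski dense in $X$; (2) for every $x\in S$, $\alpha_f(x)$ exists and equals $\delta_f$; (3) $O_f(x)\cap O_f(y)=\varnothing$ for distinct $x,y\in S$. The variety $X$ is potentially dense if $X(L)$ is Zariski dense for some finite extension $L\supset K$.

The question, from Kaoru Sano and Takahiro Shibata, "Zariski density of points with maximal arithmetic degree", arXiv:2007.15180 (2020), is this: *if $X$ is potentially dense and $\delta_f>1$, is there a finite extension $L\supset K$ such that $(X,f)$ has densely many $L$-rational points with maximal arithmetic degree?* The first guess is yes.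

**Test 1: $x\mapsto x^2$ on $\mathbb P^1$ over $\mathbb Q$.** Here $\delta_f=2$ and $h(x^2)=2h(x)$. Let $S$ be the set of prime numbers. It is infinite, hence dense; $\alpha_f(p)=2$; and the orbits $\{p^{2^n}\}$ are disjoint. The guess holds.

**Test 2: $f(t,v)=(t,v^2+t)$ on $\mathbb P^1\times\mathbb P^1$.** Write $f^n(t,v)=(t,P_n(t,v))$. Then $P_n$ has degree $2^n$ in $v$ and $2^{n-1}$ in $t$. Let $h_1,h_2$ be the point classes of the two factors and $H=h_1+h_2$. As $p_2^*h_1=p_1^*h_1$, we find $(f^n)^*H\cdot H=1+2^{n-1}+2^n$, so $\delta_f=2$. On pairs of positive integers $f$ is injective. Let $S$ be the set of such pairs that are not the image of another such pair, that is, $v-t$ is not the square of a positive integer. If $f^n(x)=f^m(y)$ with $x,y\in S$ and $n\le m$, injectivity gives $x=f^{m-n}(y)$, so $m=n$ and $x=y$. Also $v_{n+1}\ge v_n^2$ and $v_1\ge2$, so $\log v_n\ge 2^{n-1}\log v_1$, and $\alpha_f=2$ on $S$. As $S$ is infinite in each of infinitely many fibers, it is dense. The guess holds. Note that over $t=\infty$ nothing survives: $(\infty,v)$ with $v\ne\infty$ is sent to $(\infty,\infty)\in I_f$.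 We shall meet this again.

**Test 3: $f(t,v)=(t,tv^2+v)$.** Here $P_n$ has degree $2^n$ in $v$ and $2^n-1$ in $t$, so $\delta_f=2$. But the fiber over $t=0$ is the identity, and its points have arithmetic degree $1$. One fiber is lost. The argument of Test 2 works in the others: for positive integers $v_{n+1}\ge v_n^2$, $v_1\ge 2$, the map is injective on pairs of positive integers, and infinitely many $v$ in each fiber are not of the form $tw^2+w$. The guess still holds.

Test 3 raises the thought that decides everything: how many fibers can be lost?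

## 2. Degree drops in the fibers of a skew map

Consider maps $f(t,v)=(t,f_t(v))$ on $\mathbb P^1\times\mathbb P^r$, with $f_t:\mathbb P^r\dashrightarrow\mathbb P^r$ dominant, at least for $t\neq\infty$. Let $e_n(t)=\deg f_t^n$ be the degree of coprime forms defining $f_t^n$. Substituting forms and canceling common factors gives $e_{m+n}(t)\le e_m(t)e_n(t)$; the substituted forms are not all zero since $f_t^n$ is dominant. So, by Fekete's lemma,
$$\lambda(t):=\lim_{n}e_n(t)^{1/n}=\inf_n e_n(t)^{1/n}$$
exists. We shall prove, for our map, that heights in the fiber over an algebraic $t_0$ grow at rate at most $\lambda(t_0)$, and that $\delta_f\ge\lambda(t_1)$ for $t_1$ transcendental. To find maximal points one would thus look for algebraic $t_0$ at which $\lambda(t_0)$ is as large as at a transcendental parameter. For one $n$ this is easy, by the following fact, which we shall use often.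

**Fact 2.** Let $M$ be $\mathbb P^r$ or $\mathbb P^1\times\mathbb P^r$ over an algebraically closed field, and let a rational map $M\dashrightarrow\mathbb P^s$ be given by coprime (bi)homogeneous forms $F_0,\dots,F_s$ of the same (bi)degree. Then its indeterminacy locus is the common zero set of the $F_i$, and it has codimension $\ge2$.

*Proof.* An irreducible hypersurface in $M$ is the zero set of an irreducible (bi)homogeneous form, so a component of codimension $1$ of the common zero set would give a common factor. Hence the codimension is $\ge 2$. Off the common zero set the map is regular. Conversely, let it be regular at $x$. After trivializing the line bundle near $x$ we can write $F_i=hg_i$ with $g_i$ in the local ring and some $g_{i_0}$ a unit; then $h=F_{i_0}/g_{i_0}$ is in the local ring and nonzero. If $h$ were not a unit, its zero set would be a codimension-$1$ set through $x$ on which all $F_i$ vanish, a contradiction. So $h$ is a unit and $F_{i_0}(x)\ne0$. $\square$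

One consequence: coprime forms over an algebraically closed field stay coprime over any extension, because the dimension of the common zero set does not change. So $e_n(t)$ does not change under extension of the field.

Now let $F_0,\dots,F_r$ be coprime forms of bidegree $(d,e)$ giving the $\mathbb P^r$-component of $f^n$. By Fact 2 their common zero set has dimension $\le r-1$. The forms $F_i(t,\cdot)$ fail to be coprime only if the fiber over $t$ contains a component of dimension $r-1$ of this set, and there are finitely many components. So for all $t$ outside a *finite* set $\mathcal E_n$, the forms $F_i(t,\cdot)$ are coprime of degree $e$.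

Here the approach stops. The number $\lambda(t_0)$ sees all $n$ at once, so we have to avoid $\bigcup_n\mathcal E_n$. This is a countable set. A countable set cannot exhaust $\mathbb C$, but $\overline{\mathbb Q}$ is countable too, and nothing so far prevents $\bigcup_n\mathcal E_n$ from containing all of it. We now make this happen, in such a way that the drop is visible in $\lambda$ and not only in a single $e_n$.

**Theorem 1.** There is a dominant rational map $f:X\dashrightarrow X$ over $\mathbb Q$, $X=\mathbb P^1\times\mathbb P^{25}$, of the form $f(t,v)=(t,f_t(v))$, with $\delta_f>16$ and $\overline\alpha_f(x)<\delta_f$ for every $x\in X_f(\overline{\mathbb Q})$. Hence for no field $\mathbb Q\subset L\subset\overline{\mathbb Q}$ does $(X,f)$ have densely many $L$-rational points with maximal arithmetic degree.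

Since $X(\mathbb Q)$ is Zariski dense, the answer to the question is no. The "hence" is immediate: a dense set $S$ is not empty, and a point of $S$ would have $\alpha_f(x)=\overline\alpha_f(x)=\delta_f$.

## 3. A pole order that notices whether $\xi(t)=0$

We want a sequence $\xi_1,\xi_2,\dots$ in $\mathbb Z[T]$ such that each event $\xi_j(t)=0$ costs something in the degrees of $f_t^n$. Here is a small model of the device, with three coordinates $Z,J,R$.

Let $k$ be a field of characteristic $0$, $t\in k$, and let $\mathcal F\supset k$ be a field with a discrete valuation $\mathrm{ord}$, trivial on $k$. Fix an integer $\mu\ge1$ and put $\mathrm{wt}=-\mathrm{ord}/\mu$, $\mathrm{wt}(0)=-\infty$: weight is pole order, rescaled. Weight is additive on products; the weight of a sum is at most the maximal weight of its terms, with equality if one term alone attains the maximum. Consider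
$$\Phi_t(Z,J,R)=\big(Z^4,\ Z^3J,\ Z^3(R+tZ)\big).$$
Suppose that, for some $\beta\ge1$ and $\xi\in k$,
$$\mathrm{wt}\,Z=\beta,\qquad \mathrm{wt}\,J=\beta-1,\qquad \mathrm{wt}(R-\xi Z)\le\beta-2.$$
So $\xi$ is remembered as the leading ratio $R/Z$. Then $\Phi_t(Z,J,R)$ satisfies the same conditions with $\beta'=4\beta$ and $\xi'=\xi+t$: the weights of $Z^4$ and $Z^3J$ are $4\beta$ and $4\beta-1$, and $Z^3(R+tZ)-(\xi+t)Z^4=Z^3(R-\xi Z)$ has weight $\le4\beta-2$. Adding a vector with all weights $\le\beta$ does no harm, since $4\beta-1>\beta$ and $4\beta-2\ge\beta$.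

Now look at $y=R+J$. If $\xi\ne0$ then $\mathrm{wt}\,R=\beta>\mathrm{wt}\,J$ and $y$ has weight $\beta$. If $\xi=0$ then $\mathrm{wt}\,R\le\beta-2<\mathrm{wt}\,J$ and $y$ has weight $\beta-1$. The pole order of $y$ thus detects the vanishing of $\xi$, and $J$ is there only so that the loss is exactly $1$.

To start this process again and again, one adds terms $y^{-m_i}$ to the map. At a point of a curve where the current $v$ is regular and $y$ has a simple zero, the next vector has coordinates $y^{-m_i}+$ regular. With $m_Z=m_R=4$, $m_J=3$ this vector satisfies the conditions with $\beta=4$, $\xi=1$, $\mu=1$. After that $\xi$ runs through $1,1+t,1+2t,\dots$, and a loss occurs exactly for $t=-1,-\frac12,-\frac13,\dots$ Moreover a loss is passed on: on $\mathbb P^1$ a function has as many zeros as poles, so a smaller pole of $y$ now means fewer zeros of $y$ now, and each zero of $y$ is the source of future poles.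

What is missing is a richer sequence $\xi_j$. We want to apply $\xi\mapsto T\xi$, $\xi\mapsto\xi+1$, $\xi\mapsto\xi-1$ in an order that eventually produces every polynomial. Then the map must know which action comes next, so it must carry a memory and a program. We first write the program, and then store it in the weights of further coordinates.

## 4. A counter machine that visits every nonzero integer polynomial

The machine has counters $A,B,C\in\mathbb Z_{\ge0}$, a register $\xi\in\mathbb Z[T]$, and states $1,\dots,18$. The instruction $A^+\to b$ means: increase $A$ by $1$ and go to state $b$. The test $A?(b,b')$ means: if $A=0$ go to $b$; otherwise decrease $A$ by $1$ and go to $b'$.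

| state | instruction | state | instruction | state | instruction |
|---|---|---|---|---|---|
| 1 | $A^+\to2$ | 7 | $\xi:=1\to8$ | 13 | $C^+\to10$ |
| 2 | $A?(5,3)$ | 8 | $B?(1,9)$ | 14 | $\xi:=T\xi\to17$ |
| 3 | $B^+\to4$ | 9 | $B^+\to10$ | 15 | $\xi:=\xi+1\to17$ |
| 4 | $C^+\to2$ | 10 | $B?(14,11)$ | 16 | $\xi:=\xi-1\to17$ |
| 5 | $C?(7,6)$ | 11 | $B?(15,12)$ | 17 | $C?(8,18)$ |
| 6 | $A^+\to5$ | 12 | $B?(16,13)$ | 18 | $B^+\to17$ |

Start in state $1$ with all counters $0$ and $\xi=1$. Let $(a_j,c^{(j)},\xi_j)$, $j\ge1$, be the successive configurations, with $a_j$ the state, $c^{(j)}=(c_1^{(j)},c_2^{(j)},c_3^{(j)})$ the counters $A,B,C$, and $\xi_j$ the register. So $a_1=1$, $c^{(1)}=0$, $\xi_1=1$. A step raises a counter by at most $1$, so $c_i^{(j)}\le j-1$.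

The first configurations, written as state$(A,B,C)$, are
$$1(0,0,0),\ 2(1,0,0),\ 3(0,0,0),\ 4(0,1,0),\ 2(0,1,1),\ 5(0,1,1),\ 6(0,1,0),\ 5(1,1,0),\ 7(1,1,0),\ 8(1,1,0),\dots$$
and then $9(1,0,0)$, $10(1,1,0)$, $11(1,0,0)$, $15(1,0,0)$, $17(1,0,0)$ with $\xi=2$, $8(1,0,0)$, $1(1,0,0)$. The machine has executed the base-$3$ digit $1$ of $n=1$ as the action "$+1$", and returns to state $1$ with $A=1$.

**Lemma 3.** Every nonzero $P\in\mathbb Z[T]$ equals $\xi_j$ for some $j$.

*Proof.* **Step 1: one round of the machine copies $n$ into $B$.** Suppose we enter state $1$ with $A=n-1$, $B=C=0$. State $1$ makes $A=n$. States 2–4 move $A$ into both $B$ and $C$, giving $A=0$, $B=C=n$. States 5–6 move $C$ back to $A$. State 7 sets $\xi=1$, and we reach state $8$ with $A=B=n$, $C=0$, $\xi=1$.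

**Step 2: states 8–18 strip and execute one base-$3$ digit of $B$.** Suppose we enter state $8$ with $B=b>0$, $C=0$. State 8 decreases $B$ and state 9 restores $B=b$. States 10–13 subtract $1$ from $B$ three times and then add $1$ to $C$, as long as possible. If $b=3q+r$ with $0\le r\le 2$, they end with $B=0$, $C=q$, in state $14+r$. There action number $r$ is performed, where action $0$ is $\xi\mapsto T\xi$, action $1$ is $\xi\mapsto\xi+1$, action $2$ is $\xi\mapsto\xi-1$. States 17–18 move $C$ to $B$, and we are back in state $8$ with $B=q<b$, $C=0$. If $B=0$ in state $8$, we go to state $1$ with $A=n$, $B=C=0$, ready for $n+1$.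

So for $n=1,2,3,\dots$ in turn, $\xi$ is set to $1$ and the base-$3$ digits of $n$, least significant first, are executed as actions.

**Step 3: every word of actions occurs.** A finite word in $\{0,1,2\}$ is the beginning of the digit word of some $n$: append a final digit $1$. So we may choose the word. Let $P=\sum_{i\le k}a_iT^i$. From $\xi=1$ apply action $2$, giving $0$. Then follow Horner's scheme: add $\pm1$ $|a_k|$ times, multiply by $T$, add $\pm1$ $|a_{k-1}|$ times, and so on. The result is $\xi=P$. $\square$

For example $2T-1$ arises from the word $2,1,1,0,2$, with register values $0,1,2,2T,2T-1$. With the final digit $1$ appended this is the beginning of $n=2+3+9+0+2\cdot81+243=419$.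

**Ops.** An op $\omega$ is an instruction together with, for a test, one of its two branches. It has a source state $a(\omega)$, a target state $b(\omega)$, a guard (none, "$c_i=0$", or "$c_i>0$"), at most one counter change, and a register action or none. For example, state $2$ carries the two ops "guard $A=0$, target $5$" and "guard $A>0$, decrement $A$, target $3$". Decrements occur exactly for the guards "$c_i>0$"; increments and register actions occur only in ops without guard. In each configuration exactly one op is applicable.

## 5. The program stored in weights: the map $f$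

We want coordinates whose weights encode a configuration, and a homogeneous polynomial map that carries out one machine step on such weights. With a reference weight $\beta$, we let $Z,J,U$ have weights $\beta,\beta-1,\beta-2$; the current state has a coordinate of weight $\beta$ and the other states have $\beta-2$; a counter with value $c$ has a coordinate of weight $\beta-2c$; the register is stored as $R\approx\xi Z$.

How can a polynomial test whether $c=0$? Compare $E$ (weight $\beta-2c$) with $J$ (weight $\beta-1$). If $c=0$ then $E$ is heavier; if $c\ge1$ then $J$ is heavier. In a sum of one monomial per op, the op whose monomial is heaviest wins, since it alone determines the leading terms. To make the winner win clearly we take seventh powers. How can one move a counter? Multiply its coordinate by $U$ and the others by $Z$: this lowers it by $2$ relative to the rest. For a decrement, do the opposite.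

Take coordinates $v=(v_i)_{i\in I}$ on $\mathbb A^{25}$:
$$Z,\ J,\ U,\ R;\qquad E_1,E_2,E_3\ \text{(one per counter)};\qquad s_1,\dots,s_{18}\ \text{(one per state)}.$$
For an op $\omega$ with source $a$ put
$$\varphi_\omega=\begin{cases}s_a^7Z^7&\text{no guard},\\ s_a^7E_i^7&\text{guard }c_i=0,\\ s_a^7J^7&\text{guard }c_i>0,\end{cases}\qquad N_\omega=\begin{cases}U&\omega\text{ decrements},\\ Z&\text{otherwise.}\end{cases}$$

**The map $\Phi_t$.** Let $\Phi_t:\mathbb A^{25}\to\mathbb A^{25}$ be the map, homogeneous of degree $16$, given by
$$\Phi_W=\sum_\omega\varphi_\omega N_\omega W\quad(W=Z,J,U),\qquad \Phi_{E_i}=\sum_\omega\varphi_\omega\,\epsilon_{\omega,i},$$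
$$\Phi_{s_b}=\sum_\omega\varphi_\omega N_\omega\cdot\begin{cases}Z&b=b(\omega),\\U&b\ne b(\omega),\end{cases}\qquad \Phi_{t,R}=\sum_\omega\varphi_\omega N_\omega\,\mathrm{act}_\omega(R,Z).$$
Here $\epsilon_{\omega,i}=E_iU$ if $\omega$ increments $c_i$, $E_iZ$ if it decrements $c_i$, and $E_iN_\omega$ otherwise. Further, $\mathrm{act}_\omega=tR,\ R+Z,\ R-Z,\ Z$ for the actions $T\xi,\ \xi+1,\ \xi-1,\ \xi:=1$ respectively, and $\mathrm{act}_\omega=R$ if there is no register action.

Only $\Phi_{t,R}$ depends on $t$, and only through the op of state $14$, whose term is $t\,s_{14}^7Z^8R$. The form $\Phi_Z$ is a nonempty sum of monomials with positive coefficients, so $\Phi_Z\ne0$.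

**The map $f$.** Let $y=R+J$ and
$$m_Z=m_R=m_{E_i}=m_{s_1}=4,\qquad m_J=3,\qquad m_U=m_{s_b}=2\ (b\ne1).$$
Define
$$f_t(v)_i=\Phi_{t,i}(v)+v_i+y^{-m_i},\qquad f(t,v)=(t,f_t(v)).\tag{1}$$

The exponents $m_i$ are the weights of the starting configuration (state $1$, counters $0$, $\xi=1$) with $\beta=4$. The summand $v_i$ is there to give dominance with no calculation.

**Lemma 4.** For every $t$ in a field $k$ of characteristic $0$, $f_t$ is dominant. Hence $f$ is dominant.

*Proof.* We show that the Jacobian determinant is nonzero, by finding its component of degree $0$ in the graded ring $k[v][1/y]$. The Jacobian matrix is $\mathcal A+g\ell^T$ with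
$$\mathcal A=\mathrm{Id}+D\Phi_t,\qquad g_i=-m_iy^{-m_i-1},\qquad \ell=\nabla y\ \text{(constant)},$$
so its determinant is $\det\mathcal A+\ell^T\mathrm{adj}(\mathcal A)\,g$. The entries of $D\Phi_t$ are homogeneous of degree $15$. So $\det\mathcal A$ has components only in degrees $15k'$, $k'\ge0$, and its degree-$0$ part is $\det\mathrm{Id}=1$. The second term has components only in degrees $15k'-(m_i+1)$, $k'\ge 0$, and these are never $0$ since $3\le m_i+1\le5$. So the degree-$0$ component of the Jacobian determinant is $1$. The determinant is nonzero, and the coordinates of $f_t$ are algebraically independent over $k$. Taking $k=\mathbb Q(t)$ with $t$ a variable, we see that $t$ and the $f_t(v)_i$ are algebraically independent over $\mathbb Q$, so $f$ is dominant. $\square$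

The fiber over $t=\infty$ has no parameter $t\in\overline{\mathbb Q}$, so it must be dealt with separately. It dies as in Test 2.

**Lemma 5.** $X_f(\overline{\mathbb Q})$ contains no point over $t=\infty$.

*Proof.* **Step 1: coprime forms for $f$.** Write $t=T_0/T_1$, $v_i=V_i/V_0$, $Y=V_R+V_J$, so $y=Y/V_0$. Multiplying (1) by $T_1V_0^{16}Y^4$, we see that the $\mathbb P^{25}$-component of $f$ is given by the forms of bidegree $(1,20)$
$$\mathbb F_0=T_1V_0^{16}Y^4,\qquad \mathbb F_i=T_1\big(\Phi_i(V)Y^4+V_iV_0^{15}Y^4+V_0^{16+m_i}Y^{4-m_i}\big)\quad(i\ne R),$$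
$$\mathbb F_R=T_0G+T_1(\cdots),\qquad G=s_{14}^7Z^8R\,Y^4,$$
where $s_{14},Z,R$ are read in the $V$-coordinates and $(\cdots)$ does not involve $T_0,T_1$. A common prime factor divides $\mathbb F_0$, so it is $T_1$, $V_0$ or $Y$ up to a constant. But $T_1\nmid\mathbb F_R$ since $G\ne0$. Next, $\mathbb F_Z|_{V_0=0}=T_1\Phi_Z(V)Y^4\ne0$, as $\Phi_Z$ and $Y$ do not involve $V_0$. Finally $\mathbb F_Z|_{Y=0}=T_1V_0^{20}\ne0$, since $m_Z=4$. So the forms are coprime. By Fact 2, and since the $\mathbb P^1$-component of $f$ is a morphism, $I_f$ is their common zero set.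

**Step 2: a point over $\infty$ survives at most one step.** Over $T_1=0$ only $\mathbb F_R=T_0G$ can be nonzero. If $G(V)=0$ then $(\infty,V)\in I_f$. If $G(V)\ne0$ then $f(\infty,V)=(\infty,P_R)$, where $P_R$ is the point with only its $R$-coordinate nonzero. Since $G(P_R)=0$, we have $(\infty,P_R)\in I_f$. $\square$

## 6. One step of $\Phi_t$ is one step of the machine

Put $\beta_1=4$, and
$$\beta_{j+1}=\begin{cases}16\beta_j-9&\text{if the step from configuration }j\text{ to }j+1\text{ is a decrement},\\16\beta_j&\text{otherwise.}\end{cases}$$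
Then
$$3\cdot16^{j-1}\le\beta_j\le4\cdot16^{j-1}.\tag{2}$$
The upper bound is clear. For the lower one, $\beta_{j+1}-\frac35\ge16\beta_j-9-\frac35=16(\beta_j-\frac35)$, so $\beta_j\ge\frac35+\frac{17}5\cdot16^{j-1}$. From the trace in Section 4: $\beta_1=4$, $\beta_2=64$, and the second step is a decrement, so $\beta_3=1024-9=1015$.

For $t$ in a field of characteristic $0$ put
$$\rho_j(t)=\begin{cases}\beta_j-1&\text{if }\xi_j(t)=0,\\ \beta_j&\text{if }\xi_j(t)\ne0.\end{cases}$$

Let $k,t,\mathcal F,\mathrm{ord},\mu,\mathrm{wt}$ be as in Section 3.

**Type.** A vector $v\in\mathcal F^I$ is of type $j$ if, with $\beta=\beta_j$, $a=a_j$, $c=c^{(j)}$, $\xi=\xi_j(t)$,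
$$\mathrm{wt}Z=\beta,\quad \mathrm{wt}J=\beta-1,\quad \mathrm{wt}U=\beta-2,\quad \mathrm{wt}E_i=\beta-2c_i,$$
$$\mathrm{wt}\,s_a=\beta,\quad \mathrm{wt}\,s_b=\beta-2\ (b\ne a),\quad \mathrm{wt}(R-\xi Z)\le\beta-2.$$

For example, in $k((w))$ with $\mathrm{ord}=\mathrm{ord}_w$ and $\mu=1$, the vector $(w^{-m_i})_{i\in I}$ is of type $1$: the weights are $m_i$, which are $4,3,2$ for $Z,J,U$, then $4$ for $E_i$ (as $c=0$), $4$ for $s_1$ and $2$ for the other states, and $R-Z=0$.

**Lemma 6.** Let $v$ be of type $j$.

(a) $\max_i\mathrm{wt}(v_i)=\beta_j$ and $\mathrm{wt}(R+J)=\rho_j(t)>0$.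

(b) If $u\in\mathcal F^I$ satisfies $\mathrm{wt}(u_i)\le\beta_j$ for all $i$, then $\Phi_t(v)+u$ is of type $j+1$.

*Proof of (a).* All weights are $\le\beta$; for $R$ this holds because $R=\xi Z+(R-\xi Z)$ with $\xi\in k$. And $\mathrm{wt}Z=\beta$. If $\xi\ne0$ then $\mathrm{wt}R=\beta>\mathrm{wt}J$, so $\mathrm{wt}(R+J)=\beta$. If $\xi=0$ then $\mathrm{wt}R\le\beta-2<\beta-1=\mathrm{wt}J$, so $\mathrm{wt}(R+J)=\beta-1$. As $\beta\ge3$ by (2), this is positive.

*Proof of (b).* Let $\omega^*$ be the applicable op in configuration $j$, and $\beta'=\beta_{j+1}$.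

**Step 1: the applicable op has the heaviest $\varphi$, by at least $7$.** Relative to $14\beta$, the weight of $\varphi_\omega$ is

- $0$ if $\omega$ has source $a$ and no guard;
- $-14c_i$ if it has source $a$ and guard $c_i=0$;
- $-7$ if it has source $a$ and guard $c_i>0$;
- at most $-14$ if its source is not $a$, because of the factor $s_{a(\omega)}^7$, the other factor having weight $\le7\beta$.

Hence $\mathrm{wt}\varphi_{\omega^*}=14\beta-7$ if $\omega^*$ decrements, and $14\beta$ otherwise. Moreover
$$\mathrm{wt}\,\varphi_\omega\le\mathrm{wt}\,\varphi_{\omega^*}-7\qquad(\omega\ne\omega^*).\tag{3}$$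
For $\omega$ with source $\ne a$ this is clear, as $-14\le-7-7$. If $\omega\neq\omega^*$ has source $a$, the instruction is a test. If $c_i=0$, its branches "$c_i=0$" and "$c_i>0$" have relative weights $0$ (this is $\omega^*$) and $-7$. If $c_i\ge1$, they have weights $\le-14$ and $-7$ (this is $\omega^*$).

**Step 2: in each coordinate other than $R$, the $\omega^*$-term alone determines the weight.** Each such coordinate of $\Phi_t(v)$ is a sum over $\omega$ of $\varphi_\omega$ times a quadratic monomial. Relative to $2\beta$ the weights of the quadratic factors lie in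
$$\{0,-2\}\ (Z),\quad\{-1,-3\}\ (J),\quad\{-2,-4\}\ (U),\quad\{-2c_i,-2c_i-2\}\ (E_i),\quad\{0,-2,-4\}\ (s_b).$$
In each coordinate they differ by at most $4$, which is less than the $7$ of (3). So the term of $\omega^*$ is strictly heavier than all others.

**Step 3: we read off the new weights.** First, $\mathrm{wt}\Phi_Z=\mathrm{wt}\varphi_{\omega^*}+\mathrm{wt}N_{\omega^*}+\beta$. This is $16\beta$ if $\omega^*$ does not decrement, and $(14\beta-7)+(\beta-2)+\beta=16\beta-9$ if it does. So
$$\mathrm{wt}\,\Phi_Z=\mathrm{wt}\varphi_{\omega^*}+\mathrm{wt}N_{\omega^*}+\beta=\beta'.\tag{4}$$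
In the same way $\Phi_J$ and $\Phi_U$ have weights $\beta'-1$ and $\beta'-2$, and $\Phi_{s_b}$ has weight $\beta'$ if $b=b(\omega^*)=a_{j+1}$ and $\beta'-2$ otherwise. For the counters:

- if $c_i$ is unchanged, $\varphi_{\omega^*}E_iN_{\omega^*}$ has weight $\beta'-2c_i$;
- if $c_i$ is incremented, $\varphi_{\omega^*}E_iU$ has weight $14\beta+(\beta-2c_i)+(\beta-2)=\beta'-2(c_i+1)$;
- if $c_i$ is decremented, $\varphi_{\omega^*}E_iZ$ has weight $(14\beta-7)+(\beta-2c_i)+\beta=16\beta-7-2c_i=\beta'-2(c_i-1)$.

So $\mathrm{wt}\,\Phi_{E_i}=\beta'-2c_i^{(j+1)}$ in all cases. The constant $9$ in the definition of $\beta_{j+1}$ is exactly what makes the third case work.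

**Step 4: the register.** Put $\xi'=\xi_{j+1}(t)$ and write
$$\Phi_{t,R}-\xi'\Phi_Z=\sum_\omega\varphi_\omega N_\omega\big(\mathrm{act}_\omega(R,Z)-\xi'Z\big).$$
For $\omega^*$ the bracket is $R-\xi Z$ (no action, or actions $\pm1$), $tR-t\xi Z=t(R-\xi Z)$, or $Z-Z=0$. Its weight is $\le\beta-2$, so by (4) the term has weight $\le(\beta'-\beta)+(\beta-2)=\beta'-2$. For $\omega\ne\omega^*$ the bracket and $N_\omega$ have weight $\le\beta$, so by (3) the term has weight $\le\mathrm{wt}\varphi_{\omega^*}-7+2\beta$. Now $\mathrm{wt}\varphi_{\omega^*}+2\beta$ equals $\beta'$, or $16\beta-7=\beta'+2$ for a decrement. So the term has weight $\le\beta'-5<\beta'-2$. Hence $\mathrm{wt}(\Phi_{t,R}-\xi'\Phi_Z)\le\beta'-2$.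

**Step 5: adding $u$ changes nothing.** We have $c_i^{(j+1)}\le j$, and $\beta\ge3\cdot16^{j-1}\ge3j$ by (2). All the weights found for coordinates other than $R$ are at least
$$\beta'-2j\ge16\beta-9-2j>\beta,$$
because $15\beta\ge45j>9+2j$. As $\mathrm{wt}(u_i)\le\beta$, these weights stay the same. To $R-\xi'Z$ we add $u_R-\xi'u_Z$, of weight $\le\beta\le\beta'-2$. So $\Phi_t(v)+u$ is of type $j+1$. $\square$

## 7. Zeros and poles on a generic line: the degrees of $f_t^n$

Let $k$ be algebraically closed of characteristic $0$, $t\in k$. Put
$$S_t(z)=\sum_{j\ge1}\rho_j(t)z^j.$$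
By (2), $2\cdot16^{j-1}\le\rho_j(t)\le4\cdot16^{j-1}$. So $S_t$ has radius of convergence $\frac1{16}$ and increases continuously and strictly from $0$ to $\infty$ on $[0,\frac1{16})$. Let $z_t\in(0,\frac1{16})$ be the unique solution of $S_t(z_t)=1$.

**Proposition 7.** $\lambda(t)=1/z_t$. Moreover $e_n(t)\ge16^n$.

*Proof.* **Step 1: replace degrees by pole orders on a line.** Let $p,q$ be vectors whose $50$ coordinates together are algebraically independent over $k$, let $k'=\overline{k(p,q)}$, and consider the line $v_0=p+\theta q$ with parameter $\theta$, over $k'$. The coordinates of $v_0$ are algebraically independent over $k$: a relation would give one for $p$ on setting $\theta=0$. So rational functions in $k(v)$ can be evaluated at $v_0$. Put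
$$v_n=f_t^n(v_0)\in k'(\theta)^I,\qquad y_n=R_n+J_n .$$
Then $v_{n+1}=f_t(v_n)$, and $y_n\ne0$ since $f_t^n$ is dominant.

The base locus $W\subset\mathbb P^{25}$ of $f_t^n$ is defined over $k$ and has dimension $\le23$ by Fact 2. The line avoids it. To see this, count the pairs $(p,q)\in\mathbb A^{50}$ whose line, including its point $(0:q)$ at infinity, contains a given $w$. If $w$ is affine, $q$ and the parameter of $w$ on the line are free and $p$ is then determined, which is dimension $26$. If $w$ is at infinity, $p$ is free and $q$ is determined up to a scalar, again dimension $26$. So the pairs whose line meets $W$ form a set of dimension $\le26+23=49$, contained in a proper closed subset of $\mathbb A^{50}$ over $k$, and our independent coordinates satisfy no nontrivial equation over $k$.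

Restrict coprime forms $F_0,F_i$ of degree $e_n(t)$ defining $f_t^n$ to the line. They have no common zero there, and $v_{n,i}=F_i/F_0$. At a place $\tau$ the maximal pole order of $1$ and the $v_{n,i}$ is $\mathrm{ord}_\tau F_0$, where $\mathrm{ord}_\tau$ is the vanishing order of the binary form. Summing over $\tau$ gives
$$e_n(t)=\sum_{\tau}\max\big(0,\ \text{maximal pole order at }\tau\text{ of the coordinates of }v_n\big).\tag{5}$$

**Step 2: the place $\theta=\infty$.** The form $(R+J)\circ\Phi_t^n$ is not identically $0$. Indeed $(w^{-m_i})_i$ is of type $1$, so by Lemma 6(b) with $u=0$ its image under $\Phi_t^n$ is of type $n+1$, and $R+J\ne0$ there by Lemma 6(a). As $q$ is generic, $(R+J)(\Phi_t^n(q))\ne0$ for all $n$. By induction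
$$v_n=\theta^{16^n}\big(\Phi_t^n(q)+O(1/\theta)\big).$$
This holds for $n=0$. If it holds for $n$, then $y_n=\theta^{16^n}\big((R+J)(\Phi_t^n(q))+O(1/\theta)\big)$ has a pole, and in $v_{n+1,i}=\Phi_{t,i}(v_n)+v_{n,i}+y_n^{-m_i}$ the first term has the required form, the second is $O(\theta^{16^n})$ and the third is $O(1)$. So $y_n$ has a pole of order exactly $16^n$ at $\infty$, and the maximal pole order of the coordinates of $v_n$ there is $16^n$. In particular $e_n(t)\ge16^n$.

**Step 3: a finite place $\tau\in k'$.** The vector $v_0$ is regular at $\tau$, and as long as $y_0,\dots,y_{n-1}$ do not vanish at $\tau$, all of $v_0,\dots,v_n$ are regular at $\tau$. If no $y_l$ vanishes at $\tau$, nothing more happens. Otherwise let $l$ be the first index with $y_l(\tau)=0$, and $\mu=\mathrm{ord}_\tau y_l\ge1$. Use $\mathrm{wt}=-\mathrm{ord}_\tau/\mu$; regular elements have weight $\le0$ and $\mathrm{wt}(y_l^{-m_i})=m_i$. Since $v_l$ is regular,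
$$v_{l+1,i}=y_l^{-m_i}+(\text{regular}),$$
so the coordinates have weights $m_i$, and $R_{l+1}-Z_{l+1}$ is regular because $m_R=m_Z$. Hence $v_{l+1}$ is of type $1$ (over the constant field $k'$). Suppose that $v_{l+j}$ is of type $j$. By Lemma 6(a), $\mathrm{wt}(y_{l+j})=\rho_j(t)>0$, so $y_{l+j}^{-m_i}$ has negative weight, and $u=v_{l+j}+(y_{l+j}^{-m_i})_i$ has all weights $\le\beta_j$. By Lemma 6(b), $v_{l+j+1}=\Phi_t(v_{l+j})+u$ is of type $j+1$. Thus for all $j\ge1$
$$y_{l+j}\text{ has a pole of order }\mu\rho_j(t)\text{ at }\tau,\qquad v_{l+j}\text{ has maximal pole order }\mu\beta_j\text{ at }\tau.\tag{6}$$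
In particular $\tau$ is a zero of at most one $y_l$.

**Step 4: balance zeros against poles.** Let $\nu_n$ be the number of zeros of $y_n$ on $\mathbb P^1$, with multiplicity. All are finite places, and $\nu_n$ equals the number of poles of $y_n$ with multiplicity. The pole at $\infty$ contributes $16^n$. A finite place contributes a pole only if it is a zero of $y_l$ for some $l<n$; put $l=n-j$ and sum (6) over all zeros of $y_{n-j}$. This gives the first of
$$\nu_n=16^n+\sum_{j=1}^n\rho_j(t)\,\nu_{n-j},\qquad e_n(t)=16^n+\sum_{j=1}^n\beta_j\,\nu_{n-j},\tag{7}$$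
and the second follows from (5) in the same way.

**Step 5: the growth rate.** We have $\rho_j\le\beta_j\le2\rho_j$, because $\beta_j\ge2$ and $\rho_j\ge\beta_j-1$. So (7) gives $\nu_n\le e_n(t)\le2\nu_n$. Multiplying the first recursion by $z^n$ and summing,
$$\sum_{n\ge0}\nu_nz^n=\frac1{(1-16z)(1-S_t(z))}.$$
The right side is analytic for $|z|<z_t<\frac1{16}$, since $|S_t(z)|\le S_t(|z|)<1$ there, and it tends to $\infty$ as $z\uparrow z_t$. So the radius of convergence of the left side is exactly $z_t$, and $\limsup\nu_n^{1/n}=1/z_t$. As $\nu_n\le e_n(t)\le2\nu_n$ and $\lim e_n(t)^{1/n}$ exists, this limit is $1/z_t$. $\square$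

As a check of (7): $\nu_0=1$ and $\xi_1=\xi_2=\xi_3=1$, so $e_1=16+4=20$, in agreement with the degree in Lemma 5. Next $\nu_1=20$, $e_2=256+4\cdot20+64=400=20^2$, $\nu_2=400$, and $e_3=4096+4\cdot400+64\cdot20+1015=7991$, which is $8000-9$: the first decrement costs $9$.

**Proposition 8.** For all transcendental $t_1\in\mathbb C$, $\lambda(t_1)$ has the same value $\Lambda>16$. For every $t_0\in\overline{\mathbb Q}$, $\lambda(t_0)<\Lambda$.

*Proof.* For transcendental $t_1$, $\xi_j(t_1)=0$ if and only if $\xi_j=0$ in $\mathbb Z[T]$. So $S_{t_1}$ does not depend on $t_1$, and $\Lambda=1/z_{t_1}>16$. Let $t_0\in\overline{\mathbb Q}$. If $\xi_j(t_1)=0$ then $\xi_j=0$ and $\xi_j(t_0)=0$; so $\rho_j(t_0)\le\rho_j(t_1)$ for all $j$. Choose $0\ne P\in\mathbb Z[T]$ with $P(t_0)=0$. By Lemma 3, $P=\xi_j$ for some $j$, and for this $j$ we have $\rho_j(t_0)=\beta_j-1<\beta_j=\rho_j(t_1)$. Hence $S_{t_0}(z)<S_{t_1}(z)$ for $0<z<\frac1{16}$. In particular $S_{t_0}(z_{t_1})<1$, so $z_{t_0}>z_{t_1}$ and $\lambda(t_0)<\Lambda$. $\square$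

## 8. The transcendental fiber bounds $\delta_f$ from below

We show that $\delta_f\ge\Lambda$. Let $h_1,h_2$ be the pullbacks of the hyperplane classes of $\mathbb P^1,\mathbb P^{25}$, and $H=h_1+h_2$, which is ample. Here $N=26$ and, as $h_1^2=0$, $H^{25}=h_2^{25}+25h_1h_2^{24}$. All classes involved are nef, so
$$(f^n)^*H\cdot H^{25}\ \ge\ p_2^*h_2\cdot p_1^*(h_1h_2^{24}).\tag{8}$$
Fix $n$ and a transcendental $t_1\in\mathbb C$. We claim that the right side of (8) equals $e_n(t_1)$. Intersection numbers do not change under extension of the base field, and $\Gamma_n$ stays integral over $\overline{\mathbb Q}$ and over $\mathbb C$, since it is birational to $X$.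

**Step 1: an open set over which $p_1$ is an isomorphism.** Let $X^\circ\subset X$ be the open set, over $\overline{\mathbb Q}$, where the rational map $p_1^{-1}:X\dashrightarrow\Gamma_n$ is regular. Embed $\Gamma_n$ in a projective space; by Fact 2, $X\setminus X^\circ$ has codimension $\ge2$. Let $\sigma=p_1^{-1}:X^\circ\to\Gamma_n$. Then $p_1\circ\sigma=\mathrm{id}$, first on a dense open set and so on all of $X^\circ$. Thus $\sigma$ is a section of $p_1^{-1}(X^\circ)\to X^\circ$, hence a closed immersion into $p_1^{-1}(X^\circ)$. Its image is closed of full dimension in the irreducible reduced scheme $p_1^{-1}(X^\circ)$, so it is everything. Therefore $p_1$ is an isomorphism over $X^\circ$.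

**Step 2: a line in the fiber that stays in $X^\circ$.** Let $W$ be an irreducible component of $X\setminus X^\circ$ over $\overline{\mathbb Q}$; $\dim W\le24$. If $W$ does not dominate $\mathbb P^1$, it lies over a point of $\mathbb P^1(\overline{\mathbb Q})$ and so does not meet $\{t_1\}\times\mathbb P^{25}$. If it dominates $\mathbb P^1$, its fiber over $t_1$ has dimension $\le23$. So $X\setminus X^\circ$ meets $\{t_1\}\times\mathbb P^{25}$ in codimension $\ge2$. This is where transcendence of $t_1$ is used. Hence a general line $\ell\subset\mathbb P^{25}$ satisfies $\{t_1\}\times\ell\subset X^\circ$ and avoids the base locus of $f_{t_1}^n$. Fix such an $\ell$.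

**Step 3: the intersection number is a degree on $\ell$.** Let $D_0=\{t=t_1\}$, and let $D_1,\dots,D_{24}$ be pullbacks of hyperplanes of $\mathbb P^{25}$ cutting out $\ell$. Then $\bigcap D_i=\{t_1\}\times\ell$ scheme-theoretically, and this lies in $X^\circ$. So
$$\bigcap_i p_1^*D_i=p_1^{-1}(\{t_1\}\times\ell)=:\ell'$$
is a smooth curve inside the smooth open set $p_1^{-1}(X^\circ)\cong X^\circ$. Thus the $25$ effective Cartier divisors $p_1^*D_i$ on the $26$-dimensional variety $\Gamma_n$ intersect properly, with scheme-theoretic intersection the reduced curve $\ell'$, at whose points $\Gamma_n$ is regular. By standard intersection theory their intersection class is $[\ell']$ with multiplicity one: the multiplicity is the length of the local ring of $\bigcap_i p_1^*D_i$ at the generic point of $\ell'$, which is $1$. Hence the right side of (8) is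
$$p_2^*h_2\cdot[\ell']=\deg\big((\mathrm{pr}_2\circ f^n)|_{\{t_1\}\times\ell}\big)^*\mathcal O(1),$$
where $f^n=p_2\circ p_1^{-1}$ is regular on $X^\circ$.

**Step 4: on $\ell$ the map $\mathrm{pr}_2\circ f^n$ is $f_{t_1}^n$.** Let $\mathcal O$ be the local ring of $X$ at the generic point of $\{t_1\}\times\mathbb P^{25}$. By induction on $i$, the coordinates of $f_t^i(v)$ lie in $\mathcal O$ and restrict to those of $f_{t_1}^i(v)$. Indeed, $y\circ f_t^i$ restricts to $y\circ f_{t_1}^i$, which is nonzero because $f_{t_1}$ is dominant (Lemma 4); so $y\circ f_t^i$ is a unit of $\mathcal O$, and formula (1) carries the statement from $i$ to $i+1$. So $\mathrm{pr}_2\circ f^n$, restricted to $X^\circ\cap(\{t_1\}\times\mathbb P^{25})$, agrees with $f_{t_1}^n$ on a dense open subset, hence wherever $f_{t_1}^n$ is regular too, in particular on $\ell$. As $\ell$ avoids the base locus of $f_{t_1}^n$, coprime forms of degree $e_n(t_1)$ have no common zero on $\ell$, and the degree in Step 3 is $e_n(t_1)$. This proves the claim.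

Taking $n$-th roots in (8) and using Proposition 8,
$$\delta_f\ge\lambda(t_1)=\Lambda>16.\tag{9}$$

## 9. Heights in a fiber over an algebraic parameter

We show that $\overline\alpha_f(x)\le\lambda(t_0)$ for every $x\in X_f(\overline{\mathbb Q})$, where $t_0$ is the $\mathbb P^1$-coordinate of $x$. By Lemma 5, $x=(t_0,v)$ with $t_0\in\overline{\mathbb Q}$, and the orbit stays in $\{t_0\}\times\mathbb P^{25}$.

**Step 1: the iterates of $f_{t_0}$ are regular along the orbit.** Let $f$ be regular at a point $(t_0,v')$. Its restriction to the fiber is regular near $v'$, and it agrees with $f_{t_0}$ on the dense open set where $V_0Y\ne0$. So $f_{t_0}$ is regular at $v'$, with value the second component of $f(t_0,v')$. Hence $f_{t_0}$ is regular at every point of the orbit of $v$. Composing germs of morphisms, for every $m\ge1$ the rational map $f_{t_0}^m$ is regular at every point of this orbit, and its value there is the $m$-th iterate.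

**Step 2: the height inequality.** Fix $m$ and put $e=e_m(t_0)\ge16$. By Fact 2, coprime forms of degree $e$ defining $f_{t_0}^m$ have no common zero on the orbit. By the triangle inequality at each absolute value, there is a constant $c_0\ge0$, depending only on the forms, with
$$h(f_{t_0}^m(v'))\le e\,h(v')+c_0\quad\text{for all }v'\text{ in the orbit}.$$
Write $n=mq+i$ with $0\le i<m$. Iterating $q$ times, and using $c_0(1+e+\dots+e^{q-1})\le e^q\frac{c_0}{e-1}$,
$$h(f_{t_0}^n(v))\le e^q\Big(\max_{0\le i<m}h(f_{t_0}^i(v))+\frac{c_0}{e-1}\Big).$$

**Step 3: the limit.** We have $h_H(f^n(x))=h(t_0)+h(f_{t_0}^n(v))+O(1)$, and $q/n\to1/m$. So $\overline\alpha_f(x)\le e_m(t_0)^{1/m}$. This holds for all $m$, so with Proposition 8 and (9)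
$$\overline\alpha_f(x)\le\lambda(t_0)<\Lambda\le\delta_f .$$
This, with Lemma 4 and (9), proves Theorem 1. $\blacksquare$

Coprime forms for the iterate $f^m_{t_0}$ are essential in Step 2. Composing the forms of $f$ itself, of degree $20$ in $V$, would only give the bound $20$, and would miss all cancellation.

## 10. The exact value of $\delta_f$, larger dimensions, and products

The following complements are not needed for Theorem 1.

**Complement A.** $\delta_f=\Lambda$. Consequently $\{t\in\mathbb C:\lambda(t)<\delta_f\}=\overline{\mathbb Q}$. Moreover $\sup_{t_0\in\overline{\mathbb Q}}\lambda(t_0)=\delta_f$, and the supremum is not attained.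

*Proof.* Let the $\mathbb P^{25}$-component of $f^n$ be given by coprime forms of bidegree $(d_n,d_n')$. By Fact 2 their common zero set has codimension $\ge2$, and it is defined over $\mathbb Q$. By the dimension count of Section 8, Step 2, we can choose $\ell$ there, for each $n$, such that $\{t_1\}\times\ell$ also avoids this set. Then the degree in Step 3 is $d_n'$, so $d_n'=e_n(t_1)=:e_n$. Apply the same argument to the curve $\mathbb P^1\times\{v\}$ with $v$ general, cut out by $25$ pullbacks of hyperplanes; it avoids any given closed set of codimension $\ge2$, since the projection of such a set to $\mathbb P^{25}$ has dimension $\le24$. This gives $p_2^*h_2\cdot p_1^*h_2^{25}=d_n$. Since $p_2^*h_1=p_1^*h_1$,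
$$(f^n)^*H\cdot H^{25}=p_2^*(h_1+h_2)\cdot p_1^*(h_2^{25}+25h_1h_2^{24})=1+d_n+25e_n.$$
Substituting the forms of $f^n$ into those of $f^m$ gives $d_{m+n}\le d_m+e_md_n$. So $d_{qm}\le d_m(e_m^q-1)/(e_m-1)$, and $e_{qm}\le e_m^q$. Hence $\delta_f\le e_m^{1/m}$ for all $m$, so $\delta_f\le\Lambda$, and (9) gives equality. The second statement follows with Proposition 8.

For the supremum, let $t_0\in\mathbb Q$ not be a root of any nonzero $\xi_j$ with $j\le n_0$. Then $0\le S_{t_1}(z)-S_{t_0}(z)\le\sum_{j>n_0}z^j\le\sum_{j>n_0}16^{-j}=:\varepsilon$ on $[0,\frac1{16})$. So $S_{t_1}(z_{t_0})\le1+\varepsilon$, while $z_{t_0}>z_{t_1}$. As $\varepsilon\to0$ for $n_0\to\infty$ and $S_{t_1}$ is continuous and strictly increasing, $z_{t_0}\to z_{t_1}$, that is, $\lambda(t_0)\to\Lambda$. By Proposition 8 the value $\Lambda$ is not attained on $\overline{\mathbb Q}$. $\square$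

**Complement B.** The statement of Theorem 1 holds on $\mathbb P^1\times\mathbb P^r$ for every $r\ge25$, and over every number field $K$. Moreover, let $f$ be as in Theorem 1 (over $K$), let $Y$ be a geometrically integral potentially dense projective variety over $K$, and let $g=f\times\mathrm{id}_Y$ on the potentially dense variety $X\times Y$. Then $\overline\alpha_g(x)<\delta_g$ for every $x\in(X\times Y)_g(\overline K)$.

*Proof.* Add unused counters: further coordinates $E_i$ with $c_i\equiv0$, $m_{E_i}=4$ and $\Phi_{E_i}=\sum_\omega\varphi_\omega E_iN_\omega$. In Lemma 6 such a coordinate has weight $\beta$ and then $\beta'$, and nothing else in the proof changes, except that the dimension $25$ becomes $r$. Base change from $\mathbb Q$ to $K$ changes neither $\delta_f$ nor the set of $\overline{\mathbb Q}$-points.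

For the product, let $N=\dim X$, $M=\dim Y$, and let $H_X,H_Y$ be ample on $X$ and $Y$. Computing on $\Gamma_n\times Y$ and expanding with nef classes,
$$(g^n)^*(H_X+H_Y)\cdot(H_X+H_Y)^{N+M-1}\ \ge\ \binom{N+M-1}{M}\big((f^n)^*H_X\cdot H_X^{N-1}\big)\,(H_Y^M),$$
so $\delta_g\ge\delta_f$. If $g$ is regular at $(x_1,y)$, restricting its $X$-component to $X\times\{y\}$ gives a map regular near $x_1$ which agrees with $f$ on a dense open set, so $f$ is regular at $x_1$. Hence, for $(x_1,y)\in(X\times Y)_g(\overline K)$, the $f$-orbit of $x_1$ is well defined. The $Y$-coordinate is constant along the orbit and changes the height only by a constant. Therefore $\overline\alpha_g(x_1,y)=\overline\alpha_f(x_1)<\delta_f\le\delta_g$. $\square$
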